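\title{Three mirrors suffice: planar diffeomorphisms as reflections of a parallel beam}

\begin{abstract}
A system of mirrors that turns a vertical beam of parallel light rays into another vertical beam induces a map between the planar cross-sections of the two beams. We prove that every diffeomorphism of compact planar domains, of either orientation, is induced by a finite collection of mirrors in which each ray is reflected exactly three times, and that two reflections force the differential of the map to be symmetric. Hence the least number of reflections that realizes all diffeomorphisms is three, and it is three for each orientation separately. The first and the third mirror are perturbations of two confocal paraboloids of large focal length; this reduces the local problem to a first order system that is elliptic or hyperbolic according to the orientation of the map. We also show that every number $k\ge 3$ of reflections can be used.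
\end{abstract}

\section{Introduction}

\subsection{The problem}

In a periscope two parallel flat mirrors shift a beam of parallel rays sideways. Curved mirrors can also rearrange the rays inside the beam. We determine how many reflections an arbitrary smooth rearrangement requires.

Write points of $\mathbb R^3=\mathbb R^2\times\mathbb R$ as $(X,Z)$, with $Z$ the height, and the components of a vector $a\in\mathbb R^3$ as $a_X\in\mathbb R^2$ and $a_Z\in\mathbb R$. Let $e=(0,1)$ be the upward unit vector. A point $x\in\mathbb R^2$ stands for the vertical line $\{x\}\times\mathbb R$ oriented upward, so a planar domain stands for a beam of parallel rays.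

A \emph{compact domain} is the closure of a bounded connected open subset of $\mathbb R^2$ with smooth boundary. A \emph{diffeomorphism} $f:D_1\to D_2$ of compact domains is smooth up to the boundary: it extends to a diffeomorphism of a neighborhood of $D_1$ onto a neighborhood of $D_2$. A \emph{mirror} is a smooth embedded surface in $\mathbb R^3$; if it has boundary, it lies in a slightly larger smooth embedded surface without boundary. A ray with unit direction $v$ that meets a mirror transversally, at a point with unit normal $n$, is \emph{reflected}: it leaves with direction $v-2(v\cdot n)n$. A tangential contact is not a reflection. Rays come from $Z=-\infty$. (If one prefers them to start in the plane $Z=0$, one translates the mirrors upward; all mirrors constructed below are bounded.)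

\begin{definition}\label{def:real}
A diffeomorphism $f:D_1\to D_2$ is \emph{realized by $k$ reflections} if there is a finite collection of mirrors with the following property. For every $x\in D_1$ the ray that comes up the vertical line through $x$ is reflected exactly $k$ times in mirrors of the collection and then travels upward along the vertical line through $f(x)$; and the edges of its path (the incoming half-line, the segments between consecutive reflection points, the outgoing half-line) meet the mirrors only at their endpoints. For $k=0$ the path is a whole vertical line that meets no mirror.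
\end{definition}

Different rays may use different mirrors. A point, other than an endpoint, where an edge meets a mirror is a \emph{superfluous intersection}; there a real ray would be blocked or deflected. The following problem was posed by Plakhov, Tabachnikov and Treschev \cite{PTT}.

\medskip
\noindent\textbf{Problem.} \emph{Find the least $k$ such that every diffeomorphism of compact planar domains is realized by at most $k$ reflections. Find the corresponding numbers for orientation preserving and for orientation reversing diffeomorphisms.}

\subsection{What to expect}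

Flat mirrors give little. If all rays are reflected in the same $k$ planes, the composition of the $k$ reflections is an isometry of $\mathbb R^3$ that carries each incoming line to the outgoing one. Its linear part fixes $e$ and has determinant $(-1)^k$, so $f$ is a planar isometry, orientation preserving exactly when $k$ is even. One might therefore expect different answers for the two orientations.

The following results are stated in \cite{PTT}. Locally, $f$ is realized by two reflections if and only if $f$ is the gradient of a function. Every orientation reversing diffeomorphism is locally a composition of two gradient diffeomorphisms, and every orientation reversing diffeomorphism of compact domains is realized by four reflections. Every orientation preserving diffeomorphism of compact domains is realized by six reflections. The first result shows that curved mirrors do not respect parity: the orientation reversing map $(x_1,x_2)\mapsto(x_1,-x_2)$ is the gradient of $\frac12(x_1^2-x_2^2)$.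

A count of functions suggests the answer. The map $f$ consists of two functions of two variables. A system of $k$ mirrors consists of $k$ such functions, and one of them is spent on making the outgoing beam vertical again. For $k=2$ one free function is left, which matches the potential of a gradient map. For $k=3$ two free functions are left. So one guesses $3$, for both orientations. The count proves nothing: one has to solve a nonlinear system of partial differential equations, make sure that the solution describes three genuine surfaces, and assemble the local solutions so that they do not block each other.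

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $f:D_1\to D_2$ be a diffeomorphism of compact planar domains.
\begin{enumerate}
\item[(a)] If $f$ is realized by at most $2$ reflections, then $Df(x)$ is symmetric for all $x\in D_1$.
\item[(b)] The map $f$, of either orientation, is realized by exactly $3$ reflections from a finite collection of mirrors.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
The least number of reflections is $3$ for orientation preserving diffeomorphisms, $3$ for orientation reversing ones, and $3$ overall.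
\end{corollary}

\begin{proof}
For $\lambda\ne0$ let $f_\lambda(x_1,x_2)=(\lambda x_2,x_1)$ on the closed unit disk. Then $\det Df_\lambda=-\lambda$, and $Df_\lambda$ is symmetric only for $\lambda=1$. The quarter turn $f_{-1}$ preserves orientation, $f_2$ reverses it, and by Theorem~\ref{thm:main}(a) neither is realized by fewer than $3$ reflections.
\end{proof}

The second theorem is a supplement; the answer to the problem does not depend on it.

\begin{theorem}\label{thm:all}
For every $k\ge3$, every diffeomorphism $f$ of compact planar domains is realized by exactly $k$ reflections. If $Df$ is not symmetric somewhere, then $f$ is realized by $k$ reflections if and only if $k\ge3$. Moreover, $k=0$ occurs if and only if $f=\mathrm{id}$; $k=1$ never occurs; and $k=2$ requires that $Df$ be symmetric and that $f$ have no fixed points.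
\end{theorem}

We do not claim that a symmetric differential and the absence of fixed points suffice for $k=2$ globally.

Section~\ref{sec:two} proves Theorem~\ref{thm:main}(a). Sections~\ref{sec:three} and~\ref{sec:parab} derive the equations of a three-mirror system and reduce them to a perturbed linear system, which Section~\ref{sec:pde} solves near a point. Sections~\ref{sec:triple} and~\ref{sec:nest} exclude superfluous intersections and complete the proof of Theorem~\ref{thm:main}(b). Section~\ref{sec:more} proves Theorem~\ref{thm:all}.

Throughout, $f$ also denotes the extension of $f$ to a diffeomorphism of an open set $\Omega\supset D_1$ onto an open set $f(\Omega)\supset D_2$. After shrinking $\Omega$, both sets lie in a disk $\{|x|<K_0\}$ with $K_0\ge1$. For a unit vector $\omega\in\mathbb R^2$ let $R_\omega\zeta=\zeta-2(\omega\cdot\zeta)\omega$ be the reflection of the plane in the line orthogonal to $\omega$.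

\section{Delay, and the case of two reflections}\label{sec:two}

\subsection{Reflection of a vertical ray}

A vertical ray that meets a mirror transversally meets it where the mirror is a graph $Z=F(X)$. At a point with $\nabla F=p$ the unit normal is $(-p,1)/\sqrt{1+|p|^2}$, and the reflection of $e$ is
\begin{equation}\label{eq:v}
v(p)=\frac{(2p,\;|p|^2-1)}{1+|p|^2}.
\end{equation}
The reflection is an involution, so it also sends $v(p)$ to $e$. From $1-v_Z=2/(1+|p|^2)$ we get $v(p)\ne e$ and $p=v_X/(1-v_Z)$, so $p\mapsto v(p)$ is injective.

A ray that travels a distance $t$ in direction $v$ gains the height $tv_Z$ and falls behind a vertical ray by $t(1-v_Z)$. We call this amount the \emph{delay} of the segment. Delay is a better parameter than length, because the multiple of $v(p)$ with unit delay is a polynomial in $p$: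
\[
\hat v(p)=\frac{1+|p|^2}{2}\,v(p)=\Bigl(p,\;\frac{|p|^2-1}{2}\Bigr).
\]
One identity, for a moving point on the reflected line, gives both the lower bound and the equations of three mirrors.

\begin{lemma}\label{lem:var}
Let $F$ and $s$ be smooth real functions on an open subset of $\mathbb R^2$, with $s$ of any sign. Put $p=\nabla F$ and $P=(X,Z)=(x,F(x))+s(x)\,\hat v(p(x))$. Then $v(p)\cdot dP=dZ+ds$.
\end{lemma}

\begin{proof}
Let $A=(x,F(x))$, $v=v(p)$ and $t=\frac12(1+|p|^2)s$, so that $P=A+tv$. The vector $v-e$ is normal to the graph of $F$, hence $v\cdot dA=e\cdot dA=dF$. Since $|v|=1$, we have $v\cdot dv=0$, and so $v\cdot dP=dF+dt$. Finally $Z-F=tv_Z=t-s$, that is, $F+t=Z+s$.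
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}(a)}

With no reflection $f=\mathrm{id}$. A single reflection changes the direction $e$, so $k=1$ is impossible. Let $k=2$.

\emph{One pair of mirrors.} Suppose that for all $x$ in a disk the ray is reflected at $A=(x,F(x))$ in the graph of $F$, then at a point $P=A+s\,\hat v(p)$ of a surface $\Sigma$, with $s$ smooth, and that it leaves $P=(f(x),Z)$ in direction $e$. The second reflection turns $v(p)$ into $e$, so $v(p)-e$ is normal to $\Sigma$ at $P$, while $dP$ is tangent to $\Sigma$. Hence $v(p)\cdot dP=dZ$, and Lemma~\ref{lem:var} gives $ds=0$: all rays have the same delay $s=c$. The horizontal component of $P=A+c\,\hat v(p)$ reads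
\[
f(x)=x+c\,\nabla F(x),
\]
and $Df=I+c\operatorname{Hess}F$ is symmetric. For linear $F$ this is the periscope.

\emph{Finitely many mirrors.} Definition~\ref{def:real} allows neighboring rays to use different mirrors, and the set of rays that use a given pair need not be open. The Baire category theorem produces an open set on which one pair serves a dense set of rays, and continuity does the rest.

Replace each mirror by the larger surface without boundary that contains it. Cover the points with non-vertical tangent plane by countably many open pieces $\Delta$, each a graph over an open disk. For a mirror $\Sigma$ let $\mathcal T_\Sigma$ be the set of pairs $(P,\ell)$, where $\ell$ is an oriented line that crosses $\Sigma$ transversally at $P$. This is a $4$-manifold, parametrized by $P$ and the direction $v$ of $\ell$, and the map $(P,\ell)\mapsto\ell$ to the $4$-manifold of oriented lines is a local diffeomorphism. To see this near $(P_0,\ell_0)$, describe a line by its direction $v$ and its intersection $a$ with the plane orthogonal to $\ell_0$ at $P_0$; the differential of $(P,v)\mapsto(a,v)$ at $(P_0,v_0)$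 is block triangular, and its first diagonal block is the projection of $T_{P_0}\Sigma$ along $v_0$, which is invertible by transversality. So $\mathcal T_\Sigma$ is covered by countably many open sets $\mathcal U$, each mapped diffeomorphically onto an open set $\mathcal L$ of lines; on $\mathcal L$ the intersection point is a smooth function $P_{\mathcal U}(\ell)$.

For a pair $(\Delta,\mathcal U)$ let $E_{\Delta,\mathcal U}$ be the set of $x\in\operatorname{int}D_1$ whose ray is first reflected in $\Delta$ and whose second reflection point $P$, together with the line $\ell$ of the middle segment, satisfies $(P,\ell)\in\mathcal U$. These countably many sets cover $\operatorname{int}D_1$. Let $O\subset\operatorname{int}D_1$ be open and nonempty. By the Baire category theorem, $O$ is not a countable union of nowhere dense sets, so some $E=E_{\Delta,\mathcal U}$ is dense in a nonempty open set $O'\subset O$. Fix $x_1\in E\cap O'$ and let $\Delta$ be the graph of $F$. For $x$ in a small disk $O''\subset O'$ about $x_1$, the line $\ell(x)$ through $(x,F(x))$ with direction $v(\nabla F(x))$ lies in $\mathcal L$.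 Thus $P(x)=P_{\mathcal U}(\ell(x))$ and the direction obtained by reflecting $\ell(x)$ at $P(x)$ are smooth functions on $O''$. For $x\in E$ they describe the actual path, so the direction is $e$ and the horizontal component of $P(x)$ is $f(x)$. By density and continuity both statements hold on all of $O''$, and the computation for one pair shows that $Df$ is symmetric on $O''$. As $O$ was arbitrary, $Df$ is symmetric on a dense subset of $D_1$, hence everywhere. \qed

\begin{remark}
Part (a) survives if tangential contacts are counted as reflections. One transversal and one tangential contact cannot restore the direction $e$; if all contacts of the ray through $x$ are tangential, then $f(x)=x$. Add the set $E_0$ of such $x$ to the cover: if $E_0$ is dense in $O'$, then $f=\mathrm{id}$ on $O'$.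
\end{remark}

\section{The equations of three mirrors}\label{sec:three}

Let the first mirror be the graph of $F$ and the last one the graph of $G$. The ray through $x$ leaves $A=(x,F(x))$ in direction $v(p)$, $p=\nabla F(x)$. The ray that is to leave upward through $y=f(x)$ must arrive at $B=(y,G(y))$ in direction $v(q)$, $q=\nabla G(y)$. These two lines have to meet at a point $P$. The next lemma shows that if they do, with constant total delay, then the surface traced by $P$ automatically reflects the first line into the second. Call the two delays $s$ and $c-s$. The condition $A+s\,\hat v(p)=B-(c-s)\,\hat v(q)$ has the horizontal and vertical components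
\begin{gather}
y-x=s\,p+(c-s)\,q,\label{eq:meet1}\\
F(x)-G(y)+\tfrac12 s\,|p|^2+\tfrac12(c-s)|q|^2=\tfrac12c.\label{eq:meet2}
\end{gather}

\begin{lemma}\label{lem:three}
Let $\mathcal D\subset\Omega$ be an open disk, $F,s\in C^\infty(\mathcal D)$, $G\in C^\infty(f(\mathcal D))$, and let $c$ be a constant with $0<s<c$. Put $y=f(x)$, $p=\nabla F(x)$, $q=\nabla G(y)$, and assume $p\ne q$, \eqref{eq:meet1} and \eqref{eq:meet2} on $\mathcal D$. Let $A=(x,F(x))$, $B=(y,G(y))$ and $P=A+s\,\hat v(p)$. If $x\mapsto P(x)$ is an embedding, then the reflection law holds along the path that comes up through $x$, follows $AP$ and $PB$ and leaves upward through $f(x)$: at $A$ for the graph of $F$, at $P$ for the surface $P(\mathcal D)$, and at $B$ for the graph of $G$.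
\end{lemma}

\begin{proof}
Since $0<s<c$, the segments $AP$ and $PB$ have directions $v(p)$ and $v(q)$, so the law holds at $A$ and $B$ by \eqref{eq:v}. Apply Lemma~\ref{lem:var} to $P=A+s\,\hat v(p)$ and, in the variable $y$, to $P=B+(s-c)\,\hat v(q)$. Since $c$ is constant,
\[
v(p)\cdot dP=dZ+ds=v(q)\cdot dP .
\]
So $m=v(p)-v(q)$, which is nonzero because $p\neq q$, is normal to the surface $P(\mathcal D)$ at $P$. For unit vectors $|m|^2=2-2v(p)\cdot v(q)=2v(p)\cdot m$. Hence $v(p)$ is transversal to the surface, and its reflection is $v(p)-2(v(p)\cdot m)m/|m|^2=v(p)-m=v(q)$.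
\end{proof}

For given $f$, \eqref{eq:meet1} and \eqref{eq:meet2} are three scalar equations for the three functions $F,G,s$. We shall solve them near one fixed configuration. Take a unit vector $\omega$ and a number $S>0$, and put
\[
p_0=\sqrt3\,\omega,\qquad R=R_\omega,\qquad c=2S,\qquad s=S+\sigma,\qquad O=(Sp_0,0).
\]
The path $(0,-S)\to O\to(0,S)$ runs along two sides of an equilateral triangle of side $2S$, in the directions $v(\pm p_0)=(\pm\frac{\sqrt3}2\omega,\frac12)$, and each side has delay $S$.

\begin{example}[flat mirrors]\label{ex:flat}
Let $F=-S+p_0\cdot x$ and $G=S-p_0\cdot y$, so $p=p_0$, $q=-p_0$, $|p|^2=|q|^2=3$. Then \eqref{eq:meet1} reads $y-x=2\sigma p_0$ and \eqref{eq:meet2} reads $p_0\cdot(x+y)=0$. Inserting the first into the second gives $2p_0\cdot x+6\sigma=0$, so $\sigma=-\frac13p_0\cdot x$ and $y=x-2(\omega\cdot x)\omega=Rx$. The middle point has $\omega\cdot X=\omega\cdot x+\sqrt3(S+\sigma)=\sqrt3S$: the middle mirror lies in the vertical plane through $O$ orthogonal to $\omega$.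
\end{example}

\section{Confocal paraboloids and the reduced system}\label{sec:parab}

\subsection{A degenerate solution for every $f$}

Let $\delta=1/S$ and consider
\begin{align*}
F_0(x)&=\frac S2-\frac{|x-Sp_0|^2}{2S}=-S+p_0\cdot x-\frac\delta2|x|^2,\\
G_0(y)&=\frac{|y-Sp_0|^2}{2S}-\frac S2=S-p_0\cdot y+\frac\delta2|y|^2 .
\end{align*}
Here $p=p_0-\delta x$ and $F_0=\frac S2(1-|p|^2)$, so $A+S\hat v(p)=(Sp_0,0)=O$ for all $x$. Also $q=-p_0+\delta y$ and $G_0=\frac S2(|q|^2-1)$, so $B-S\hat v(q)=O$ for all $y$. The two graphs are paraboloids with common focus $O$, and $F_0,G_0$, $s=S$ solve \eqref{eq:meet1}, \eqref{eq:meet2} for \emph{every} map $f$. The one hypothesis of Lemma~\ref{lem:three} that breaks down completely is the embedding: the middle mirror has collapsed to the point $O$.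

The idea of the construction is to resolve this point into a surface. When $S$ is large, changing the slope of a mirror by $O(\delta)$ moves the reflected ray by $O(1)$ at distance $2S$. We therefore look for
\begin{equation}\label{eq:ansatz}
F=F_0+\delta\,U(x),\qquad G=G_0-\delta\,W(y),
\end{equation}
and expect the equations to simplify as $\delta\to0$.

\subsection{Reduction}

With $\zeta=\nabla U(x)$ and $\theta=\nabla W(y)$ we have $p=p_0+\delta(\zeta-x)$ and $q=-p_0+\delta(y-\theta)$. The right side of \eqref{eq:meet1} is $S(p+q)+\sigma(p-q)$, and $S(p+q)=\zeta-x+y-\theta$. The term $y-x$ cancels, and \eqref{eq:meet1} becomes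
\begin{equation}\label{eq:r1}
\theta-2\sigma p_0=\zeta+\delta\,\sigma\,(\zeta+\theta-x-y).
\end{equation}
The left side of \eqref{eq:meet2} is $F-G+\frac S2(|p|^2+|q|^2)+\frac\sigma2(|p|^2-|q|^2)$, where
\begin{align*}
F-G&=-2S+p_0\cdot(x+y)+\delta\bigl(U+W-\tfrac12|x|^2-\tfrac12|y|^2\bigr),\\
\tfrac S2(|p|^2+|q|^2)&=3S+p_0\cdot(\zeta-x-y+\theta)+\tfrac\delta2\bigl(|\zeta-x|^2+|y-\theta|^2\bigr),\\
\tfrac\sigma2(|p|^2-|q|^2)&=\delta\sigma\bigl[p_0\cdot(\zeta-x+y-\theta)+\tfrac\delta2\bigl(|\zeta-x|^2-|y-\theta|^2\bigr)\bigr].
\end{align*}
The right side is $S$, so \eqref{eq:meet2} becomes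
\begin{equation}\label{eq:r2}
p_0\cdot\theta=-p_0\cdot\zeta-\delta E,
\end{equation}
where $E$ is the sum of the three coefficients of $\delta$ above, a polynomial in $\delta,x,y,U,W,\zeta,\theta,\sigma$.

We want all unknowns on the same domain, so we put $g(x)=W(f(x))$ and $y=f(x)$, and read \eqref{eq:r1}, \eqref{eq:r2} as three algebraic equations for $(\theta,\sigma)\in\mathbb R^3$ with parameters $\delta,x,U,g,\zeta$. The linear map $\mathbf L(\theta,\sigma)=(\theta-2\sigma p_0,\;p_0\cdot\theta)$ is invertible: $\mathbf L(\theta,\sigma)=(a,b)$ means $\theta=a+2\sigma p_0$ and $p_0\cdot a+6\sigma=b$. In particular $\mathbf L^{-1}(\zeta,-p_0\cdot\zeta)=(R\zeta,-\frac13p_0\cdot\zeta)$, and the equations take the form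
\[
(\theta,\sigma)=\bigl(R\zeta,-\tfrac13p_0\cdot\zeta\bigr)+\delta\,\Psi(\delta,x,U,g,\zeta;\theta,\sigma),\qquad \Psi=\mathbf L^{-1}\bigl(\sigma(\zeta+\theta-x-y),\,-E\bigr).
\]

Fix $x_0\in\Omega$ and a closed disk $\mathcal N\subset\Omega$ centered at $x_0$, and let
\[
\mathcal K=\{(x,U,g,\zeta):\ x\in\mathcal N,\ |U|,|g|,|\zeta|\le1\}.
\]
Let $\mathcal K'\supset\mathcal K$ be defined in the same way with a larger open disk, relatively compact in $\Omega$, and with strict bounds $2$. Let $C_0\ge1$ bound $\Psi$ and its derivative in $(\theta,\sigma)$ for $|\delta|\le1$, parameters in $\mathcal K'$, and $(\theta,\sigma)$ in the closed unit ball about $(R\zeta,-\frac13p_0\cdot\zeta)$. Put $\delta_0=1/(4C_0)$. For $|\delta|<2\delta_0$ the right side above is a contraction of that ball, with image in the concentric ball of radius $\frac12$. Its unique fixed point depends smoothly on all parameters, by the implicit function theorem, since $I-\delta\,\partial_{(\theta,\sigma)}\Psi$ is invertible. Evaluating $\Psi$ at the fixed point, we obtain a solution of \eqref{eq:r1}, \eqref{eq:r2} of the form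
\begin{equation}\label{eq:sol}
\theta=R\zeta+\delta\,\beta(\delta,x,U,g,\zeta),\qquad \sigma=-\tfrac13p_0\cdot\zeta+\delta\,\beta_0(\delta,x,U,g,\zeta),
\end{equation}
with $\beta,\beta_0$ smooth near the compact set $[-\delta_0,\delta_0]\times\mathcal K$. The second formula defines $\sigma$. The first is a differential equation, because $\theta$ and $\zeta$ are gradients: by the chain rule $\nabla g=Df^T\theta$, and it becomes
\begin{equation}\label{eq:system}
\nabla g-M(x)\nabla U=\delta\,n(\delta,x,U,g,\nabla U),\qquad M=Df^TR,\quad n=Df^T\beta .
\end{equation}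
Conversely, let $(U,g)$ solve \eqref{eq:system} on a disk, with $(x,U,g,\nabla U)\in\mathcal K$ and $0<\delta\le\delta_0$. Put $W=g\circ f^{-1}$ and define $\sigma$ by \eqref{eq:sol} with $\zeta=\nabla U$. Then $\nabla W(f(x))=Df^{-T}\nabla g=R\nabla U+\delta\beta$, so \eqref{eq:r1}, \eqref{eq:r2} hold, and hence \eqref{eq:meet1}, \eqref{eq:meet2} hold for the functions \eqref{eq:ansatz}.

\subsection{The middle point}

From $X=x+(S+\sigma)p$ we get $X=Sp_0+\zeta+\sigma p_0+\delta\sigma(\zeta-x)$. In $Z=F+\frac12(S+\sigma)(|p|^2-1)$ we insert $|p|^2-1=2+2\delta p_0\cdot(\zeta-x)+\delta^2|\zeta-x|^2$; the terms $S$ and $p_0\cdot x$ cancel, and the terms free of $\delta$ are $\sigma+p_0\cdot\zeta$. With \eqref{eq:sol},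
\begin{equation}\label{eq:P}
P=O+\Lambda\zeta+\delta\psi,\qquad \Lambda\zeta=\Bigl(\zeta-(\omega\cdot\zeta)\omega,\ \tfrac2{\sqrt3}\,\omega\cdot\zeta\Bigr),
\end{equation}
where $\psi_X=\beta_0p_0+\sigma(\zeta-x)$ and
\[
\psi_Z=\beta_0+U-\tfrac12|x|^2+\sigma p_0\cdot(\zeta-x)+\tfrac12(1+\delta\sigma)|\zeta-x|^2 .
\]
The linear map $\Lambda$ sends $\mathbb R^2$ onto the vertical plane orthogonal to $\omega$, and $|\Lambda\zeta|^2=|\zeta|^2+\frac13(\omega\cdot\zeta)^2\ge|\zeta|^2$. So the middle mirror is close to the plane of Example~\ref{ex:flat}, and $\nabla U(x)$ is, to leading order, the position of $P(x)$ on it. For $P$ to be an embedding we need $\nabla U$ to be one, with bounds that do not degenerate as $\delta\to0$.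

\subsection{The limit $\delta=0$ for linear maps}

At $\delta=0$ the system says $\nabla W(f(x))=R\,\nabla U(x)$; when $\nabla W$ is invertible, this is the factorization $f=(\nabla W)^{-1}\circ R\circ\nabla U$. For a linear map $f$ the matrix $M$ is constant, and the quadratic functions $U=\frac12x^TH_0x$, $g=\frac12x^TMH_0x$ solve $\nabla g=M\nabla U$ as soon as $H_0$ and $MH_0$ are both symmetric. We need such an $H_0$ that is invertible.

\begin{example}\label{ex:lin}
Let $f_\lambda(x)=(\lambda x_2,x_1)$ and $\omega=(1,0)$, so $R=\operatorname{diag}(-1,1)$ and $M=\begin{pmatrix}0&1\\-\lambda&0\end{pmatrix}$. The limit system is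
\[
\partial_1g=\partial_2U,\qquad \partial_2g=-\lambda\,\partial_1U,
\]
and eliminating $g$ gives $\lambda\,\partial_1^2U+\partial_2^2U=0$. This equation is elliptic for $\lambda>0$, when $f_\lambda$ reverses orientation, and it is a wave equation for $\lambda<0$, when $f_\lambda$ preserves it. For every $\lambda$ a nondegenerate solution is $U=x_1x_2$, $g=\frac12(x_1^2-\lambda x_2^2)$. Then $W(y)=\frac12(y_2^2-y_1^2/\lambda)$, and $\nabla W(f_\lambda(x))=(-x_2,x_1)=R\,\nabla U(x)$.
\end{example}

\section{Solving the reduced system near a point}\label{sec:pde}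

\begin{proposition}\label{prop:local}
Let $x_0\in\Omega$ and let $\nu\in\mathbb R^2$ be a unit vector. There are a unit vector $\omega$ with $\omega\cdot\nu\le-1/\sqrt2$ and numbers $r,\delta_*,C>0$, $\delta_*\le\delta_0$, such that for every $\delta\in(0,\delta_*]$ the system \eqref{eq:system} formed with this $\omega$ has a solution $U,g\in C^\infty(\bar{\mathcal D})$ on $\bar{\mathcal D}=\{|x-x_0|\le r\}\subset\mathcal N$ with $|U|,|g|,|\nabla U|\le1$ and
\[
\|U\|_{C^2},\|g\|_{C^2}\le C,\qquad |\nabla U(x)-\nabla U(x')|\ge C^{-1}|x-x'|\quad(x,x'\in\bar{\mathcal D}).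
\]
\end{proposition}

The condition on $\omega\cdot\nu$ is used only for four reflections in Section~\ref{sec:more}. Let $M_0=M(x_0)$. In both cases of the proof we find an invertible symmetric $H_0$ with $M_0H_0$ symmetric and obtain
\begin{equation}\label{eq:hess}
\|\operatorname{Hess}U-H_0\|\le\tfrac12\|H_0^{-1}\|^{-1}\quad\text{on }\bar{\mathcal D}.
\end{equation}
This yields the last inequality of the proposition: $\nabla U(x)-\nabla U(x')=\bar H(x-x')$, where $\bar H$ is the average of $\operatorname{Hess}U$ over the segment from $x'$ to $x$, and $|\bar Ha|\ge|H_0a|-\|\bar H-H_0\||a|\ge\frac12\|H_0^{-1}\|^{-1}|a|$.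

\subsection{The type of the system}

For fixed $\delta$ write \eqref{eq:system} as $\nabla g=\mathcal F(x,U,g,\nabla U)$ with $\mathcal F=M(x)\zeta+\delta n$. If $U,g\in C^2$, then $\partial_1\partial_2g=\partial_2\partial_1g$. Differentiating $\mathcal F_2$ and $\mathcal F_1$ by the chain rule and replacing $\nabla g$ by $\mathcal F$, we get
\begin{equation}\label{eq:curl}
\sum_{j=1}^2\bigl(\widetilde M_{2j}\,\partial_1\partial_jU-\widetilde M_{1j}\,\partial_2\partial_jU\bigr)=b(x,U,g,\nabla U),\qquad \widetilde M=\mathcal F_\zeta=M+\delta n_\zeta,
\end{equation}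
with the smooth function $b=\partial_{x_2}\mathcal F_1+\zeta_2\partial_U\mathcal F_1+\mathcal F_2\partial_g\mathcal F_1-\partial_{x_1}\mathcal F_2-\zeta_1\partial_U\mathcal F_2-\mathcal F_1\partial_g\mathcal F_2$. The quadratic form of the left side of \eqref{eq:curl} is
\[
k\mapsto k_1(\widetilde Mk)_2-k_2(\widetilde Mk)_1=\det(k,\widetilde Mk),
\]
which vanishes at $k\neq0$ exactly when $k$ is a real eigenvector of $\widetilde M$. Now $\det M_0=-\det Df(x_0)$. If $\det Df(x_0)>0$, then $M_0$ has real eigenvalues of opposite signs for every $\omega$, and the equation is hyperbolic. If $\det Df(x_0)<0$, the type depends on $\omega$, and a bad choice can destroy it: for $f=R_\omega$ we have $M=I$, and the form vanishes identically. We shall choose $\omega$ so that the equation is elliptic.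

\subsection{The case $\det Df(x_0)<0$}

\emph{Choice of $\omega$ and $H_0$.} The matrices $R_\omega$ are the matrices $\begin{pmatrix}\cos\varphi&\sin\varphi\\ \sin\varphi&-\cos\varphi\end{pmatrix}$, with $\omega=\pm(-\sin\frac\varphi2,\cos\frac\varphi2)$. With $Df(x_0)=(a_{ij})$,
\[
\operatorname{tr}M_0=(a_{11}-a_{22})\cos\varphi+(a_{12}+a_{21})\sin\varphi,
\]
which vanishes for some $\varphi$. If $\omega^\perp$ is a unit vector orthogonal to $\omega$, then $R_{\pm\omega}=R_\omega$ and $R_{\pm\omega^\perp}=-R_\omega$, so the trace vanishes for all four vectors $\pm\omega,\pm\omega^\perp$. Since $(\omega\cdot\nu)^2+(\omega^\perp\cdot\nu)^2=1$, one of the four has inner product at most $-1/\sqrt2$ with $\nu$; we take it as $\omega$. Then $\operatorname{tr}M_0=0$ and $\det M_0=\mu^2$ with $\mu>0$, so $M_0$ has eigenvalues $\pm i\mu$.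

Symmetry of $M_0H_0$ is one linear equation on the $3$-dimensional space of symmetric matrices; let $H_0\ne0$ be a solution. If $H_0$ were singular, then $H_0=\pm aa^T$ with $a\neq0$, and applying $M_0aa^T=a(M_0a)^T$ to $a$ would give $|a|^2M_0a=(M_0a\cdot a)a$, a real eigenvector. So $H_0$ is invertible.

\emph{Function spaces.} Fix $0<\alpha<1$. For a compact convex set with interior, $C^{j,\alpha}$ is the Banach space of $C^j$ functions whose derivatives of order $j$ are H\"older continuous with exponent $\alpha$. It is closed under products, with a bound of the norm of a product by a constant times the product of the norms. If $\Xi(\xi,w)$ has bounded derivatives up to order $2$ on a convex set and $w=w(\xi)\in C^{1,\alpha}$ takes values there, then the $C^{1,\alpha}$ norm of $\Xi(\xi,w(\xi))$ is bounded in terms of these bounds and $\|w\|_{C^{1,\alpha}}$: its derivative is $\Xi_\xi+\Xi_wDw$, and $\Xi_\xi,\Xi_w$ are Lipschitz functions of $\xi$. We work in $C^{2,\alpha}$ because \eqref{eq:hess} asks for pointwise control of the Hessian.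

\emph{The frozen system is a Cauchy--Riemann equation.} We construct a bounded linear operator $\mathbb T:C^{1,\alpha}\to C^{2,\alpha}$, $h\mapsto(u,\gamma)$, that solves $\nabla\gamma-M_0\nabla u=h$ on an ellipse. Let $\ell\in\mathbb C^2$ be a row vector with $\ell M_0=i\mu\,\ell$. Then $\bar\ell$ belongs to the eigenvalue $-i\mu$, so $\ell,\bar\ell$ are independent, and $a\mapsto\ell\cdot a=\ell_1a_1+\ell_2a_2$ is an $\mathbb R$-linear isomorphism $\mathbb R^2\to\mathbb C$. Hence for real $u,\gamma,h$ the equation is equivalent to
\[
(\ell\cdot\nabla)(\gamma-i\mu u)=\ell\cdot h .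
\]
Let $z(\xi)=\kappa_0(-\ell_2\xi_1+\ell_1\xi_2)$. Then $\ell\cdot\nabla z=0$ and $\ell\cdot\nabla\bar z=\bar\kappa_0(\ell_2\bar\ell_1-\ell_1\bar\ell_2)$; the bracket is nonzero by independence, and we choose $\kappa_0\in\mathbb C$ to make the product $1$. The same independence makes $z$ a linear coordinate on $\mathbb R^2$, and in it $\ell\cdot\nabla=\partial_{\bar z}$. Let $\mathbb E=\{\xi:|z(\xi)|<1\}$.

It remains to invert $\partial_{\bar z}$ on the unit disk. Extend a complex function $h\in C^{1,\alpha}(|z|\le1)$ by
\[
\tilde h(\varrho e^{i\varphi})=\chi_1(\varrho)\bigl[3h((2-\varrho)e^{i\varphi})-2h((3-2\varrho)e^{i\varphi})\bigr],\qquad \varrho>1,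
\]
where $\chi_1$ is smooth, equals $1$ near $\varrho=1$ and vanishes for $\varrho\ge\frac54$. Values match at $\varrho=1$ since $3-2=1$, and radial derivatives match since $-3+4=1$; so $h\mapsto\tilde h$ is a bounded linear map to $C^{1,\alpha}$ functions supported in $\{|z|<2\}$. Let $\Gamma(z)=\frac1{2\pi}\log|z|$. For $\phi\in C^{0,\alpha}$ supported in $\{|z|<2\}$, the Newtonian potential $\Gamma*\phi$ is $C^2$ there, satisfies $\Delta(\Gamma*\phi)=\phi$, and its $C^{2,\alpha}(|z|\le1)$ norm is at most a constant times $\|\phi\|_{C^{0,\alpha}}$ \cite[Lemmas 4.2 and 4.4]{GT}. Put $Th=4\partial_z(\Gamma*\tilde h)=4\,\Gamma*(\partial_z\tilde h)$. The second expression shows that $T:C^{1,\alpha}\to C^{2,\alpha}$ is bounded, and the first, with $\Delta=4\partial_{\bar z}\partial_z$, shows $\partial_{\bar z}Th=h$. For a real vector field $h$ on $\bar{\mathbb E}$ we define $\mathbb Th=(u,\gamma)$ by $\gamma=\operatorname{Re}T(\ell\cdot h)$ and $u=-\frac1\mu\operatorname{Im}T(\ell\cdot h)$.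

\emph{Contraction.} To make the variation of $M(x)$ small we zoom in at $x_0$, in the scaling that preserves Hessians: $x=x_0+\varepsilon\xi$, $U=\varepsilon^2u(\xi)$, $g=\varepsilon^2\gamma(\xi)$, $0<\varepsilon\le1$. Then $\nabla_xU=\varepsilon\nabla_\xi u$, $\operatorname{Hess}_xU=\operatorname{Hess}_\xi u$, and \eqref{eq:system} divided by $\varepsilon$ reads
\[
\nabla\gamma-M_0\nabla u=\bigl[M(x_0+\varepsilon\xi)-M_0\bigr]\nabla u+\frac\delta\varepsilon\,n(\delta,x_0+\varepsilon\xi,\varepsilon^2u,\varepsilon^2\gamma,\varepsilon\nabla u)=:\mathcal R_{\varepsilon,\delta}(u,\gamma).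
\]
Let $u_0=\frac12\xi^TH_0\xi$ and $\gamma_0=\frac12\xi^TM_0H_0\xi$, so that $\nabla\gamma_0=M_0\nabla u_0$, and let $\mathfrak B$ be the closed unit ball about $(u_0,\gamma_0)$ in $C^{2,\alpha}(\bar{\mathbb E})$. For small $\varepsilon$ and $0<\delta\le\delta_0$ the arguments of $n$ stay in $[0,\delta_0]\times\mathcal K$ for all $(u,\gamma)\in\mathfrak B$. The first term of $\mathcal R_{\varepsilon,\delta}$ is linear in $\nabla u$, with a coefficient of $C^{1,\alpha}$ norm $O(\varepsilon)$. For the second term put $w=(u,\gamma,\nabla u)\in C^{1,\alpha}$ and $n_{\varepsilon,\delta}(\xi,w)=n(\delta,x_0+\varepsilon\xi,\varepsilon^2w_1,\varepsilon^2w_2,\varepsilon w_3)$. Its derivatives in $(\xi,w)$ up to order $3$ are bounded uniformly in $\varepsilon,\delta$, and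
\[
n_{\varepsilon,\delta}(\xi,w)-n_{\varepsilon,\delta}(\xi,w')=\int_0^1\partial_wn_{\varepsilon,\delta}\bigl(\xi,w'+t(w-w')\bigr)\,dt\;(w-w').
\]
By the product and composition bounds, $\mathcal R_{\varepsilon,\delta}:\mathfrak B\to C^{1,\alpha}$ is bounded by, and Lipschitz with constant, $C_1(\varepsilon+\delta/\varepsilon)$, where $C_1$ is independent of $\varepsilon$ and $\delta$. Zooming has magnified the perturbation by $1/\varepsilon$, so we require $\delta\le\varepsilon^2$; the constant is then at most $2C_1\varepsilon$. If $2C_1\|\mathbb T\|\varepsilon<1$, the map $(u,\gamma)\mapsto(u_0,\gamma_0)+\mathbb T\mathcal R_{\varepsilon,\delta}(u,\gamma)$ is a contraction of $\mathfrak B$. Its fixed point solves the rescaled system and lies within $2C_1\|\mathbb T\|\varepsilon$ of $(u_0,\gamma_0)$ in $C^{2,\alpha}$.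

Fix $\varepsilon$ so small that, in addition, \eqref{eq:hess} holds on $x_0+\varepsilon\bar{\mathbb E}$, and that for all $\delta\le\delta_*:=\min(\varepsilon^2,\delta_0)$ the matrix $\widetilde M$ along the solution, which differs from $M_0$ by $O(\varepsilon)$, has no real eigenvalue. Let $\bar{\mathcal D}\subset x_0+\varepsilon\mathbb E$ be a closed disk centered at $x_0$. Since $(u,\gamma)\in\mathfrak B$, the bounds of the proposition hold with $C$ independent of $\delta$.

\emph{Smoothness.} Mirrors must be $C^\infty$. We use interior regularity: if $U\in C^2$ solves a linear elliptic equation $\sum a^{ij}\partial_i\partial_jU=b$ with $a^{ij},b\in C^{m,\alpha}_{\mathrm{loc}}$, then $U\in C^{m+2,\alpha}_{\mathrm{loc}}$ \cite[Theorem 6.17]{GT}. Read \eqref{eq:curl} as such an equation; it is elliptic because its quadratic form has no zero $k\neq0$ and is therefore definite. If $U,g\in C^{m,\alpha}_{\mathrm{loc}}$ with $m\ge2$, the coefficients and the right side, which are smooth functions of $(x,U,g,\nabla U)$, lie in $C^{m-1,\alpha}_{\mathrm{loc}}$, so $U\in C^{m+1,\alpha}_{\mathrm{loc}}$. Then $\nabla g=\mathcal F(x,U,g,\nabla U)\in C^{m,\alpha}_{\mathrm{loc}}$,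 so $g\in C^{m+1,\alpha}_{\mathrm{loc}}$. By induction $U,g$ are smooth in $x_0+\varepsilon\mathbb E$.

\subsection{The case $\det Df(x_0)>0$}

Take $\omega=-\nu$. Since $\det M_0<0$, we have $M_0=\mathcal E_0\operatorname{diag}(\mu_1,\mu_2)\mathcal E_0^{-1}$ with real $\mu_1\ne\mu_2$ and real $\mathcal E_0$. The matrix $H_0=\mathcal E_0\mathcal E_0^T$ is symmetric and invertible, and $M_0H_0=\mathcal E_0\operatorname{diag}(\mu_1,\mu_2)\mathcal E_0^T$ is symmetric.

The contraction argument relied on the derivative gained by $\mathbb T$, and this gain is now absent. For the quarter turn in Example~\ref{ex:lin} the two components of $\nabla\gamma-M_0\nabla u=h$ add up to $(\partial_1+\partial_2)(\gamma-u)=h_1+h_2$, and integration along the direction $(1,1)$ does not improve smoothness across it. Instead we pose a Cauchy problem and use the theory of quasilinear symmetric hyperbolic systems.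

\emph{Evolution form.} The system \eqref{eq:system} is a vector equation in the Euclidean plane, so we may choose the orthonormal basis; a change of basis conjugates $M$ and $H_0$ by the same orthogonal matrix. Choose it so that the first basis vector is not an eigenvector of $M_0$, that is, $(M_0)_{21}\ne0$. Write $x-x_0=(t,\tau)$ and $V=(U,g)$, and let $\eta=(\eta_1,\eta_2)$ stand for $V_\tau$. The second component of \eqref{eq:system}, with $a$ in place of $U_t$, is
\[
\eta_2-M_{21}a-M_{22}\eta_1-\delta\,n_2(\delta,x,U,g,(a,\eta_1))=0 .
\]
It holds when $t,\tau,\delta,V,\eta,a$ all vanish, and there its derivative in $a$ is $-(M_0)_{21}\neq0$. The implicit function theorem gives a smooth solution $a=Q_1(t,\tau,\delta,V,\eta)$ near the origin with $Q_1(0)=0$. Put $Q_2=M_{11}Q_1+M_{12}\eta_1+\delta\,n_1(\delta,x,U,g,(Q_1,\eta_1))$ and $Q=(Q_1,Q_2)$. Every solution of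
\begin{equation}\label{eq:evol}
V_t=Q(t,\tau,\delta,V,V_\tau)
\end{equation}
with arguments near the origin solves \eqref{eq:system}. For $\delta=0$ we have $Q_1=(\eta_2-M_{22}\eta_1)/M_{21}$ and $Q_2=(M_{11}\eta_2-(\det M)\,\eta_1)/M_{21}$, so
\[
Q_\eta(0)=\frac1{M_{21}}\begin{pmatrix}-M_{22}&1\\-\det M&M_{11}\end{pmatrix}\Big|_{x_0}.
\]
This matrix has trace $(M_{11}-M_{22})/M_{21}$ and determinant $-M_{12}/M_{21}$; its discriminant is $\bigl((\operatorname{tr}M_0)^2-4\det M_0\bigr)/(M_0)_{21}^2>0$. Choose $r_0$ with $2r_0<1$ such that on the closed ball of radius $2r_0$ about the origin of $(t,\tau,\delta,V,\eta)$-space $Q$ is defined, $Q_\eta$ has distinct real eigenvalues $\lambda_1,\lambda_2$, and $(Q_\eta)_{12}\ne0$. The vectors $\bigl((Q_\eta)_{12},\,\lambda_j-(Q_\eta)_{11}\bigr)$ are smooth independent eigenvectors. If $\mathcal E$ is the matrix with these columns, then $\mathcal S=\mathcal E^{-T}\mathcal E^{-1}$ is symmetric positive definite and $\mathcal SQ_\eta=\mathcal E^{-T}\operatorname{diag}(\lambda_1,\lambda_2)\mathcal E^{-1}$ is symmetric.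

\emph{A quasilinear system.} Equation \eqref{eq:evol} is nonlinear in $V_\tau$. Differentiating it in $\tau$ suggests the quasilinear system for $w=(V,\eta)\in\mathbb R^4$,
\begin{equation}\label{eq:prol}
V_t=Q,\qquad \eta_t=Q_\eta\,\eta_\tau+Q_V\,\eta+Q_\tau,
\end{equation}
where $Q$ and its partial derivatives are evaluated at $(t,\tau,\delta,V,\eta)$. We use the following standard theorem \cite{Kato}, \cite[Ch.~2]{Majda}, \cite[Ch.~16, \S2]{Taylor}. \emph{Let $\mathcal S_0,A_1,A_2,b$ be smooth functions of $(t,\xi,w)\in\mathbb R\times\mathbb T^2\times\mathbb R^m$, with $\mathcal S_0$ symmetric positive definite and $A_1,A_2$ symmetric. For every $w_0\in C^\infty(\mathbb T^2)$ the problem $\mathcal S_0w_t=A_1\partial_1w+A_2\partial_2w+b$, $w|_{t=0}=w_0$, has a $C^\infty$ solution on $(-t_0,t_0)\times\mathbb T^2$ for some $t_0>0$.}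

We need a domain and bounds that are uniform in $\delta$. Both come for free if $\delta$ is treated as a second space variable in which the system has no derivative. So let $(\tau,\delta)\in\mathbb T^2=(\mathbb R/2\mathbb Z)^2$. The coefficients of \eqref{eq:prol} are defined only near the origin, and we extend them by a cutoff in the argument. Let $\chi\in C^\infty(\mathbb R)$ satisfy $0\le\chi\le1$, $\chi=1$ on $[0,1]$, $\chi=0$ on $[2,\infty)$, and put $\kappa(Y)=\chi(|Y|/r_0)Y$ for $Y=(t,\tau,\delta,w)$ with $|\tau|,|\delta|\le1$. Since $2r_0<1$, the map $\kappa$ vanishes near $|\tau|=1$ and $|\delta|=1$, so it extends periodically to a smooth map of $\mathbb R\times\mathbb T^2\times\mathbb R^4$ into the ball $\{|Y|\le2r_0\}$; it is the identity for $|Y|\le r_0$. Replace $Q,Q_\eta,Q_V,Q_\tau,\mathcal S$ by their compositions with $\kappa$ and multiply the second equation of \eqref{eq:prol} by $\mathcal S\circ\kappa$. The theorem applies with $\mathcal S_0=\operatorname{diag}(I,\mathcal S\circ\kappa)$, $A_1=\operatorname{diag}(0,(\mathcal SQ_\eta)\circ\kappa)$, $A_2=0$. As initial data we take a smooth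 periodic function $w_0(\tau)$, independent of $\delta$, that near $\tau=0$ is the trace of the quadratic solution of the frozen system:
\[
V=\bigl(\tfrac12(H_0)_{22}\tau^2,\ \tfrac12(M_0H_0)_{22}\tau^2\bigr),\qquad \eta=V_\tau .
\]
The solution $w$ vanishes at $t=\tau=\delta=0$, so in a small box $|t|,|\tau|,|\delta|\le t_1$ we have $|Y|\le r_0$, and \eqref{eq:prol} itself holds. There $d=V_\tau-\eta$ satisfies
\[
d_t=\bigl(Q_\tau+Q_VV_\tau+Q_\eta\eta_\tau\bigr)-\bigl(Q_\eta\eta_\tau+Q_V\eta+Q_\tau\bigr)=Q_Vd,\qquad d|_{t=0}=0 .
\]
For fixed $(\tau,\delta)$ this is a linear ordinary differential equation in $t$, so $d=0$. Thus $V=(U,g)$ solves \eqref{eq:evol}, hence \eqref{eq:system}, and is smooth in $(x,\delta)$ near $(x_0,0)$.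

\emph{The Hessian at $x=x_0$, $\delta=0$.} There $V=0$, $V_\tau=0$ and $V_t=Q(0)=0$. Let $H=\operatorname{Hess}U$. Differentiating $\nabla g=M\nabla U$ and using $\nabla U(x_0)=0$ gives $\operatorname{Hess}g=M_0H$. So $J=H-H_0$ and $M_0J$ are symmetric, and the initial data give $J_{22}=0$ and $(M_0J)_{22}=0$. The last entry equals $(M_0)_{21}J_{12}+(M_0)_{22}J_{22}$, so $J_{12}=0$. Then $(M_0J)_{12}=0$ and $(M_0J)_{21}=(M_0)_{21}J_{11}$, so $J_{11}=0$. Thus $H=H_0$. By continuity in $(x,\delta)$ there are $r,\delta_*>0$ such that on the compact set $\bar{\mathcal D}\times[0,\delta_*]$ we have $|U|,|g|,|\nabla U|\le1$, the bound \eqref{eq:hess}, and bounded second derivatives. This completes the proof of Proposition~\ref{prop:local}. \qed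

\section{One triple of mirrors}\label{sec:triple}

Fix $\omega,\bar{\mathcal D},\delta_*,C$ as in Proposition~\ref{prop:local}, and let $\mathcal D$ be the open disk. For $S\ge1/\delta_*$ take the solution $U,g$ with $\delta=1/S$, and define $W,\sigma,F,G,s,p,q$ and the points $A,P,B$ as in Sections~\ref{sec:three} and~\ref{sec:parab}. Put $v=v(p)$, $v'=v(q)$, and $v_0=(\frac{\sqrt3}2\omega,\frac12)$, $v_0'=(-\frac{\sqrt3}2\omega,\frac12)$. The scale $S$ is still free; the next lemma says that the configuration differs from the equilateral path of Section~\ref{sec:three} by an amount that does not grow with $S$. In this section we use about $f(\Omega)$ only that it is bounded.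

\begin{lemma}\label{lem:est}
There is a constant $K_1$, independent of $S$, such that for all $K\ge K_1$ and $S\ge2K^2$ we have $S\ge 1/\delta_*$, $S\ge10K$, $K\delta\le\frac1{10}$ and, for $x,x'\in\bar{\mathcal D}$ and $y,y'\in f(\bar{\mathcal D})$:
\begin{enumerate}
\item[(i)] $|x|\le K$, $|F+S|\le K$, and $|F(x)-F(x')-p_0\cdot(x-x')|\le K\delta|x-x'|$;
\item[(ii)] $|y|\le K$, $|G-S|\le K$, and $|G(y)-G(y')+p_0\cdot(y-y')|\le K\delta|y-y'|$;
\item[(iii)] $|P-O|\le K$, $|\psi(x)-\psi(x')|\le K|x-x'|$, and $|P(x)-P(x')|\ge K^{-1}|x-x'|$;
\item[(iv)] $|\sigma|\le K$, $|v-v_0|\le K\delta$, and $|v'-v_0'|\le K\delta$.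
\end{enumerate}
\end{lemma}

\begin{proof}
Take $K_1\ge\max(5,K_0,2C,\sup_\Omega|f|)$ with $2K_1^2\ge1/\delta_*$, and larger than the constants found below, none of which depends on $\delta\in(0,\delta_*]$. From $S\ge2K^2$ and $K\ge5$ we get $S\ge10K$ and $K\delta\le\frac1{2K}\le\frac1{10}$.

(i) We have $F+S-p_0\cdot x=\delta(U-\frac12|x|^2)$, and $U-\frac12|x|^2$ is bounded and has gradient at most $1+K_0$ on the convex set $\bar{\mathcal D}$.

(ii) We have $G-S+p_0\cdot y=\delta(\frac12|y|^2-W)$. The set $f(\bar{\mathcal D})$ need not be convex, so we use $W=g\circ f^{-1}$. The function $g$ is bounded and Lipschitz on $\bar{\mathcal D}$, uniformly in $\delta$. The map $f^{-1}$ is Lipschitz on $f(\bar{\mathcal D})$: if the closed $r'$-neighborhood of this compact set lies in $f(\Omega)$, use the mean value inequality for $|y-y'|\le r'$ and the bound $2r/r'$ for the difference quotient otherwise.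

(iii) The function $\psi$ in \eqref{eq:P} is a smooth function of $(\delta,x,U,g,\zeta)$ near the compact set $[0,\delta_*]\times\mathcal K$, composed with $x\mapsto(x,U,g,\nabla U)$, which is bounded in $C^1(\bar{\mathcal D})$ by Proposition~\ref{prop:local}. So $\psi$ is bounded in $C^1(\bar{\mathcal D})$, which gives the first two bounds. By $|\Lambda\zeta|\ge|\zeta|$ and Proposition~\ref{prop:local}, $|P(x)-P(x')|\ge(C^{-1}-K\delta)|x-x'|$, and $C^{-1}-K\delta\ge\frac2K-\frac1{2K}$.

(iv) By \eqref{eq:sol}, $\sigma$ and $\theta$ are bounded. Hence $p-p_0=\delta(\zeta-x)$ and $q+p_0=\delta(y-\theta)$ are $O(\delta)$, and $p\mapsto v(p)$ is Lipschitz on bounded sets.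
\end{proof}

Let $K\ge K_1$ and $S\ge2K^2$. By (iv), $|\sigma|<S$, so $0<s<c$; and $v\ne v'$, so $p\ne q$. By (iii), $P$ is injective with continuous inverse and $|dP(a)|\ge K^{-1}|a|$, so $P$ is an embedding. Lemma~\ref{lem:three} applies. Let $\mathcal A,\mathcal P,\mathcal B$ be the images of $\mathcal D$ under $x\mapsto A,P,B$. We call these three embedded surfaces the \emph{triple} of scale $S$ over $\mathcal D$, and $AP$, $PB$ its \emph{slanted segments}. Each mirror is nearly flat and the slanted directions make a definite angle with it, so a ray cannot meet it twice.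

\begin{lemma}\label{lem:own}
For each $x\in\mathcal D$, the segment $AP$ meets $\mathcal A\cup\mathcal P\cup\mathcal B$ only at $A$ and $P$, and $PB$ meets it only at $P$ and $B$.
\end{lemma}

\begin{proof}
\emph{$AP$ and $\mathcal A$.} If $A+tv\in\mathcal A$ with $t>0$, then (i) for the points $x$ and $x+tv_X$ gives $|v_Z-p_0\cdot v_X|\le K\delta\le\frac1{10}$. For $v_0$ the expression $v_Z-p_0\cdot v_X$ equals $\frac12-\frac32=-1$, and by (iv) it changes by at most $(1+\sqrt3)\frac1{10}<\frac3{10}$, a contradiction.

\emph{$PB$ and $\mathcal B$.} If $B-tv'\in\mathcal B$ with $t>0$, then (ii) for $y$ and $y-tv'_X$ gives $|v'_Z+p_0\cdot v'_X|\le\frac1{10}$, while this expression is within $\frac3{10}$ of its value $\frac12-\frac32=-1$ at $v_0'$.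

\emph{Both segments and $\mathcal P$.} Suppose $P(x')-P(x)=ta$ with $t\ne0$ and $a\in\{v,v'\}$. The horizontal part of $\Lambda\zeta$ is orthogonal to $\omega$, so \eqref{eq:P} and (iii) give $|t|\,|\omega\cdot a_X|\le K\delta|x-x'|\le K^2\delta|t|\le\frac12|t|$. But $|\omega\cdot a_X|\ge\frac{\sqrt3}2-\frac1{10}>\frac12$.

\emph{$AP$ and $\mathcal B$, $PB$ and $\mathcal A$.} On $AP$ we have $Z\le K$, while $Z\ge S-K>K$ on $\mathcal B$. On $PB$ we have $Z\ge-K$, while $Z\le-S+K<-K$ on $\mathcal A$.
\end{proof}

\section{Nested triples: proof of Theorem~\ref{thm:main}(b)}\label{sec:nest}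

Apply Proposition~\ref{prop:local}, with any $\nu$, at every point of $D_1$; at boundary points the disks leave $D_1$, and this is where the extension of $f$ to $\Omega$ is used. By compactness, finitely many of the open disks, $\mathcal D_1,\dots,\mathcal D_N$ with vectors $\omega_1,\dots,\omega_N$, cover $D_1$. The disks overlap, so the triples over them may obstruct each other. We use the freedom of scale and nest the triples (Figure~\ref{fig:nest}). Let $K$ be at least the constant $K_1$ of every disk, put
\[
S_i=2K^2+11K(N-i),\qquad S_1>S_2>\dots>S_N,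
\]
and let $\mathcal A_i,\mathcal P_i,\mathcal B_i$, with functions $F_i,G_i$, be the triple of scale $S_i$ over $\mathcal D_i$. A ray that comes from below meets the lowest mirror above which it lies; accordingly we assign the ray through $x\in D_1$ to the triple
\[
i=i(x)=\min\{j:\ x\in\mathcal D_j\}.
\]
By Lemma~\ref{lem:three} the path through $A,P,B$ in this triple obeys the reflection law and leaves through $f(x)$. It remains to exclude superfluous intersections.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw[dashed,gray] (0,-2)--(3.46,0)--(0,2)--(-3.46,0)--cycle;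
\draw[dashed,gray] (0,-1.2)--(2.08,0)--(0,1.2)--(-2.08,0)--cycle;
\draw[very thick] (-0.05,-2.09)--(0.25,-1.57);
\draw[very thick] (3.46,-0.3)--(3.46,0.3);
\draw[very thick] (-0.05,2.09)--(0.25,1.57);
\draw[very thick] (-0.25,-0.77)--(0.05,-1.29);
\draw[very thick] (-2.08,-0.3)--(-2.08,0.3);
\draw[very thick] (-0.25,0.77)--(0.05,1.29);
\draw[->] (0.15,-2.7)--(0.15,-1.74)--(3.46,0)--(0.15,1.74)--(0.15,2.7);
\draw[->] (-0.15,-2.7)--(-0.15,-0.94)--(-2.08,0)--(-0.15,0.94)--(-0.15,2.7);
\node at (0.45,-1.38) {$\mathcal A_1$};
\node at (3.8,0) {$\mathcal P_1$};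
\node at (0.45,1.38) {$\mathcal B_1$};
\node at (0.1,-0.72) {$\mathcal A_2$};
\node at (-2.4,0) {$\mathcal P_2$};
\node at (0.1,0.72) {$\mathcal B_2$};
\end{tikzpicture}
\caption{Two nested triples of mirrors (thick), seen in a vertical plane, with one ray path in each; schematic, for $\omega_2=-\omega_1$. The mirrors and slanted segments of triple $i$ stay near the dashed level set $|Z|+|X|/\sqrt3=S_i$. A ray uses the inner triple only if it passes beside $\mathcal A_1$, and then it also passes beside $\mathcal B_1$.}
\label{fig:nest}
\end{figure}

\emph{Slanted segments.} The function $\Phi(X,Z)=|Z|+|X|/\sqrt3$ is Lipschitz with constant $\sqrt{1+\frac13}=2/\sqrt3$, and it equals $S_i$ at the points $(a\sqrt3S_i\omega_i,\pm(1-a)S_i)$, $0\le a\le1$, of the equilateral path of scale $S_i$, whatever $\omega_i$ is. By Lemma~\ref{lem:est}(i)--(iii), the points of $\mathcal A_i,\mathcal P_i,\mathcal B_i$ lie within $2K$ of $(0,-S_i)$, $(\sqrt3S_i\omega_i,0)$, $(0,S_i)$, respectively. Taking convex combinations, every point of a slanted segment of triple $i$ lies within $2K$ of the equilateral path. Hence $|\Phi-S_i|\le4K/\sqrt3<3K$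 on all mirrors and slanted segments of triple $i$. As $|S_i-S_j|\ge11K$ for $i\ne j$, the slanted segments of triple $i$ miss the mirrors of the other triples, and mirrors of different triples are disjoint. (A gap above $6K$ would do here; $11K$ also serves in Section~\ref{sec:more}.) Within triple $i$ we apply Lemma~\ref{lem:own}.

\emph{The incoming half-line} consists of the points $(x,Z)$ with $Z\le F_i(x)<0$ and $|x|<K_0$. It misses every $\mathcal P_j$, where $|X|\ge\sqrt3S_j-K>K_0$, and every $\mathcal B_j$, where $Z>0$. It meets the graph $\mathcal A_i$ only at $A$. If it met $\mathcal A_j$ with $j\ne i$, then $x\in\mathcal D_j$ and $F_j(x)\le F_i(x)$. By (i), $-S_j-K\le-S_i+K$; since $|S_i-S_j|\ge11K$, this forces $S_j>S_i$, so $j<i$, contrary to the choice of $i$.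

\emph{The outgoing half-line} consists of the points $(f(x),Z)$ with $Z\ge G_i(f(x))>0$ and $|f(x)|<K_0$. It misses every $\mathcal P_j$ for the same reason, misses every $\mathcal A_j$, where $Z<0$, and meets the graph $\mathcal B_i$ only at $B$. If it met $\mathcal B_j$ with $j\ne i$, then $f(x)\in f(\mathcal D_j)$ and $G_j(f(x))\ge G_i(f(x))$. The first fact gives $x\in\mathcal D_j$, because $f$ is injective on $\Omega$. The second gives $S_j+K\ge S_i-K$ by (ii), so $S_j>S_i$ and $j<i$, again a contradiction.

Thus every ray over $D_1$ meets the $3N$ mirrors exactly at its three reflection points, each of which is interior to its mirror. \qed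

\begin{remark}
Everything before the last step uses $f$ only on small disks. The global injectivity of $f$ enters once, for the outgoing half-line: without it, a ray from outside $\mathcal D_j$ could rise under the higher mirror $\mathcal B_j$.
\end{remark}

\section{Other numbers of reflections: proof of Theorem~\ref{thm:all}}\label{sec:more}

We show that for each $k\ge3$ every diffeomorphism of compact domains is realized by $k$ reflections from \emph{bounded} mirrors. For $k=3$ this is Section~\ref{sec:nest}. A periscope adds two reflections, so one more starting case is needed.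

\subsection{Four reflections}

The idea is to realize the mirror image of $f$ by three reflections and to fold the last part of each path back by a vertical flat mirror. Fix a unit vector $\nu$ and put $L=10K_0$. Let $\Pi=\{X\cdot\nu=L\}$ be a vertical plane, $\rho(x)=R_\nu x+2L\nu$ the reflection of $\mathbb R^2$ in the line $\{x\cdot\nu=L\}$, and $\hat\rho=\rho\times\mathrm{id}$ the reflection of $\mathbb R^3$ in $\Pi$. The map $f'=\rho\circ f$ is a diffeomorphism of $\Omega$ onto a subset of $\{|y-2L\nu|<K_0\}$. Carry out Sections~\ref{sec:parab}--\ref{sec:triple} for $f'$ with this $\nu$, so that $\omega_i\cdot\nu\le-1/\sqrt2$. Choose disks $\mathcal D_i$, a constant $K\ge2L+2K_0$, scales $S_i$ and the assignment $i(x)$ as in Section~\ref{sec:nest}, and denote the triples by $\mathcal A_i,\mathcal P_i,\mathcal B_i'$, with points $A,P,B'$.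

The condition on $\omega_i\cdot\nu$ makes the segment $PB'$ cross $\Pi$ at a definite angle. By Lemma~\ref{lem:est}(iv), $v'_X\cdot\nu\ge\frac{\sqrt3}{2\sqrt2}-\frac1{10}>\frac12$ and $v'_Z\ge\frac12-\frac1{10}>\frac13$. Also $P_X\cdot\nu\le-\sqrt{3/2}\,S_i+K<L$ and $L<2L-K_0\le B'_X\cdot\nu\le2L+K_0$. So $PB'$ crosses $\Pi$ transversally in one point $Q$, and $|QB'|\le2(L+K_0)\le K$. Since $B'$ lies within $2K$ of $(0,S_i)$, the point $Q$ lies within $3K$ of it. Let
\[
\mathcal V_i=\{Y\in\Pi:\ |Y-(0,S_i)|<4K\},\qquad \mathcal B_i=\hat\rho(\mathcal B_i'),\qquad B=\hat\rho(B'),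
\]
and take as mirrors $\mathcal A_i,\mathcal P_i,\mathcal V_i,\mathcal B_i$. The ray goes up to $A$, then to $P$, then to $Q\in\mathcal V_i$. Reflected there, it follows $\hat\rho(QB')=QB$. The isometry $\hat\rho$ preserves the reflection law and the direction $e$, so the ray is reflected at $B$ in $\mathcal B_i$ and leaves upward through $\rho(f'(x))=f(x)$. The surface $\mathcal B_i$ is a graph over $f(\mathcal D_i)\subset\{|y|<K_0\}$ with heights within $K$ of $S_i$. We exclude superfluous intersections.

\emph{Slanted segments and other indices.} The surface $\mathcal B_i$ lies within $2K$ of $(0,S_i)$, the segment $QB$ within $3K$, and $\mathcal V_i$ within $4K$, so $|\Phi-S_i|\le8K/\sqrt3<5K$ on them. On $\mathcal A_i$, $\mathcal P_i$, $AP$ and $PQ\subset PB'$ we have $|\Phi-S_i|<3K$ as in Section~\ref{sec:nest}. The gaps $11K$ exceed $10K$.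

\emph{Vertical half-lines.} They lie in $\{|X|<K_0\}$, while $|X|\ge L$ on $\mathcal V_j$ and $|X|\ge\sqrt3S_j-K$ on $\mathcal P_j$. For $\mathcal A_j$ and $\mathcal B_j$ the argument of Section~\ref{sec:nest} applies word for word; it uses only the base domains $\mathcal D_j$, $f(\mathcal D_j)$ and the heights.

\emph{The segment $AP$.} Here $Z\le K<S_i-4K$, so it misses $\mathcal V_i$ and $\mathcal B_i$. For $\mathcal A_i$ and $\mathcal P_i$ use Lemma~\ref{lem:own}.

\emph{The segment $PQ$.} It lies in $PB'$, so by Lemma~\ref{lem:own} it misses $\mathcal A_i$ and meets $\mathcal P_i$ only at $P$. It meets $\Pi$ only at $Q$. The new danger is the folded mirror $\mathcal B_i$, which lies on the same side of $\Pi$; the choice $L=10K_0$ makes $PQ$ pass below it. Suppose $Y=B'-tv'\in\mathcal B_i$. Then $Y_X\cdot\nu\le K_0$ and $B'_X\cdot\nu\ge2L-K_0$, so $t\ge t\,v'_X\cdot\nu\ge2L-2K_0=18K_0$, and $Y$ is lower than $B'$ by $tv'_Z\ge6K_0$. On the other hand, the height of $Y$ is the height of the point $\hat\rho(Y)\in\mathcal B_i'$, and by Lemma~\ref{lem:est}(ii) heights on $\mathcal B_i'$ differ by at most $(\sqrt3+\frac1{10})\,2K_0<4K_0$.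 This is a contradiction.

\emph{The segment $QB$.} It meets $\Pi$ only at $Q$. It meets $\mathcal B_i$ only at $B$, since $QB\cap\mathcal B_i=\hat\rho(QB'\cap\mathcal B_i')$ and Lemma~\ref{lem:own} applies. Its heights are at least $S_i-3K>K$, so it misses $\mathcal P_i$ and $\mathcal A_i$.

\subsection{From $k$ to $k+2$}

Let $\omega'$ be a unit vector, $L'>2K_0$ and $b=L'\omega'$. Realize the diffeomorphism $x\mapsto f(x)-b$ by $k$ reflections from bounded mirrors. These mirrors, and the segments between reflection points, lie below some height $Z_0$. Take $h>Z_0+L'+K_0$ and add the flat mirrors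
\[
\Sigma_1=\{(x,\,h+\omega'\cdot x):\ |x+b|<K_0\},\qquad \Sigma_2=\{(x,\,h+\omega'\cdot(x-b)):\ |x|<K_0\},
\]
on which $Z>h-L'-K_0>Z_0$. Let $y=f(x)$, so $|y|<K_0$. The upward ray through $y-b$ meets $\Sigma_1$ at the height $Z_1=h+\omega'\cdot(y-b)$ and, by \eqref{eq:v} with $p=\omega'$, leaves in the horizontal direction $(\omega',0)$. Over the point $y-b+t\omega'$ the planes of $\Sigma_1$ and $\Sigma_2$ have heights $Z_1+t$ and $Z_1+t-L'$, so the horizontal ray meets them only at $t=0$ and $t=L'$. At $t=L'$ it is over $y$, on $\Sigma_2$, and is turned upward. The two base disks are disjoint because $|b|>2K_0$, so the vertical line through $y-b$ misses $\Sigma_2$ and the one through $y$ misses $\Sigma_1$. The earlier edges of the path lie below $Z_0$, and the two last edges lie above it. So $f$ is realized by $k+2$ reflections from bounded mirrors, and starting from $k=3$ and $k=4$ we reach all $k\ge3$.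

\subsection{At most two reflections}

If $k=0$, the path is the vertical line through $x$, so $f=\mathrm{id}$; conversely the identity needs no mirror. The case $k=1$ was excluded in Section~\ref{sec:two}, and for $k=2$ the symmetry of $Df$ is Theorem~\ref{thm:main}(a). Suppose $k=2$ and $f(x)=x$. Then both reflection points $A$ and $P$ lie on the vertical line through $x$, so the segment $AP$ has direction $\pm e$. The first reflection changes the direction, hence it is $-e$ and $P$ lies below $A$. The outgoing half-line from $P$ then passes through the point $A$ of the first mirror, which is a superfluous intersection. So a map realized by two reflections has no fixed points. Finally, if $Df$ is not symmetric somewhere, then $k\le2$ is impossible by Theorem~\ref{thm:main}(a), and all $k\ge3$ occur. \qed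

\begin{thebibliography}{9}

\bibitem{GT} Gilbarg and Trudinger, Lemmas 4.2 and 4.4 and Theorem 6.17.

\bibitem{Kato} Kato, 1975.

\bibitem{Majda} Majda, \emph{Compressible Fluid Flow}, Ch.~2.

\bibitem{PTT} A.~Plakhov, S.~Tabachnikov, D.~Treschev, \emph{Billiard transformations of parallel flows: a periscope theorem}, arXiv:1602.07961 (2016).

\bibitem{Taylor} Taylor, \emph{PDE III}, Ch.~16, \S2.

\end{thebibliography}
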